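# Rotation-closed sets for which concatenated necklaces form a universal cycle

## 1. Concatenating necklaces always works: a guess, tested in lengths one and two

Fix $n\ge 1$ and an alphabet $\Sigma=\{1,\dots,k\}$, and let $T(n,k)$ be the set of words of length $n$ over $\Sigma$. The rotations of $x_1\cdots x_n$ are the words $x_s\cdots x_nx_1\cdots x_{s-1}$. A word is a **necklace** if it is the lexicographically smallest of its rotations. The **root** (aperiodic prefix) of a word $\beta$ of length $n$ is its shortest prefix $p$ with $\beta=p^{\,n/|p|}$. Thus $1212$ is a necklace with root $12$, and $1213$ is a necklace that is its own root.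

Let $S\subseteq T(n,k)$ be nonempty and closed under rotations. A **universal cycle** for $S$ is a string of length $|S|$ which, viewed as a cycle, contains each element of $S$ exactly once as a substring of length $n$. The **FKM algorithm** lists the necklaces lying in $S$ in lexicographic order and concatenates their roots. For $S=T(3,3)$ it gives
$$1\ 112\ 113\ 122\ 123\ 132\ 133\ 2\ 223\ 233\ 3 .$$

"Viewed as a cycle" needs one word of care. For the FKM string $U$ let $W=\cdots UUU\cdots$ be the bi-infinite word of period $|U|$. The **windows** of $U$ are the $|U|$ factors of $W$ of length $n$ that start at the positions of one copy of $U$. If $|U|<n$, a window wraps around more than once: for $S=\{1^n\}$ we have $U=1$, and the only window is $1^n$. Every factor of $W$ of length $n$ is a window.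

When is $U$ a universal cycle? The first guess is: always. The length is right, because a necklace with root $p$ has exactly $|p|$ distinct rotations and contributes exactly $|p|$ letters; hence $|U|=|S|$. For $n=1$ the guess holds, since $U$ lists the letters in $S$. It also holds if $S$ is a single rotation class, that of $p^t$: then $W=\cdots ppp\cdots$, and the windows are the $|p|$ rotations of $p^t$.

It fails already for $S=\{11,22\}$: here $U=12$, and the windows are $12$ and $21$. Perhaps $S$ should be an initial part of the lexicographic list? The necklaces $11,12,13,22$ give $U=1\,12\,13\,2$, in which $32$ is a window, while $23$ is not among the four. So that fails too. On the other hand, $13,22,23,33$ give $U=13\,2\,23\,3$ with windows $13,32,22,23,33,31$, and this is a universal cycle.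

**Length two, completely.** The necklaces of length two are the words $ab$ with $a\le b$. Let $A$ be the set of necklaces in $S$, let $x_1<\dots<x_K$ be the first letters that occur in $A$, and let $y_k$ be the largest letter with $x_ky_k\in A$. Read $k$ modulo $K$. The elements beginning with $x_k$ form a block of the list, and the last of them is $x_ky_k$. Its root ends with $y_k$ (also when $y_k=x_k$), and the next root begins with $x_{k+1}$, so $y_kx_{k+1}$ is a window.

Suppose every window lies in $S$. Then $y_k\le y_{k+1}$: if $x_{k+1}\le y_k$, the necklace of the window is $x_{k+1}y_k\in A$, so $y_k\le y_{k+1}$ by definition; if $y_k<x_{k+1}$, then $y_k<x_{k+1}\le y_{k+1}$. Going around the cycle, $y_1\le y_2\le\dots\le y_K\le y_1$, so all $y_k$ are equal.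

Conversely, suppose all $y_k$ equal $y$. We find each element of $S$ in $W$. Let $ab\in A$ with $a<b$. Then $ab$ occurs, being a root. If $b<y$, then $ay\in A$ is larger, so the next necklace begins with $a$, and $ba$ occurs. If $b=y$, the block before the block of $a$ ends with the letter $y$, so $ya$ occurs. Now let $aa\in A$. If $a<y$, the next necklace is some $ac$ with $c>a$, and $a\cdot ac$ contains $aa$. If $a=y$, the block of $a$ is $\{yy\}$; either $S=\{yy\}$, or the preceding block ends with $y$ and $y\cdot y$ occurs. There are $|S|$ windows and every element of $S$ is among them, so each occurs exactly once.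

So for $n=2$ the string $U$ is a universal cycle if and only if, for every first letter $x$ that occurs, the largest necklace in $S$ beginning with $x$ ends with the same letter as the largest necklace $\alpha$ of all.

## 2. Suffix languages and the two theorems

In general, let $A$ be the set of necklaces in $S$, with elements
$$\beta_1<\beta_2<\dots<\beta_r=\alpha=a_1\cdots a_n .$$
Let $\lambda_j$ be the root of $\beta_j$, so $U=\lambda_1\cdots\lambda_r$. Since $S$ is rotation-closed, a word lies in $S$ if and only if its necklace (its least rotation) lies in $A$.

**Definition.** For $\alpha=a_1\cdots a_n$, a set $A\subseteq T(n,k)$ is an *$\alpha$-suffix language* if for all $\beta=b_1\cdots b_n\in A$ and all $1\le m\le n$ we have $b_m\le a_m$ and $b_1\cdots b_{m-1}a_m\cdots a_n\in A$.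

So every suffix of $\beta$ may be replaced by the suffix of $\alpha$ of the same length. For $\alpha=1313$, the set $\{1213,1313\}$ is an $\alpha$-suffix language: the replacements turn $1213$ into $1313$ (for $m=1,2$) or $1213$ (for $m=3,4$). The set $\{1212,1313\}$ is not, since $121\cdot3$ is missing. Accordingly, $\{1213,1313\}$ gives $U=1213\,13$ with windows $1213,2131,1313,3131,1312,3121$, a universal cycle, whereas $\{1212,1313\}$ gives $U=12\,13$, in which the missing word $1213$ is a window. For $n=2$ and $\alpha$ the maximum of $A$, the condition says exactly that $b_2\le a_2$ and $b_1a_2\in A$ for all $b_1b_2\in A$, that is, all $y_k$ of Section 1 equal $a_2$.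

The question, which comes from Joseph DiMuro, "Classifying Rotationally-Closed Languages Having Greedy Universal Cycles", arXiv:1805.11641 (2018), is to prove or disprove that for nonempty rotation-closed $S$ the FKM algorithm generates a universal cycle if and only if the set of necklaces in $S$ is an $\alpha$-suffix language, $\alpha$ being the lexicographically maximal necklace in $S$. The statement is true, and it is the equivalence (a)$\Leftrightarrow$(c) below.

**Theorem 1.** Let $S\subseteq T(n,k)$ be nonempty and closed under rotations, with $A,\alpha,U,\beta_j$ as above. The following are equivalent: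

- (a) $U$ is a universal cycle for $S$;
- (b) every window of $U$ lies in $S$;
- (c) $A$ is an $\alpha$-suffix language;
- (d) for each $1\le j<r$: if $i$ is the first position where $\beta_j,\beta_{j+1}$ differ, then $\beta_j$ and $\alpha$ agree in all positions $>i$;
- (e) for every prefix $w$ (of length $l$, $0\le l\le n$) of an element of $A$, the largest element of $A$ with prefix $w$ is $w\,a_{l+1}\cdots a_n$.

**Theorem 2.** For every necklace $\alpha$, the set $M_\alpha$ of all necklaces $\beta$ with $b_m\le a_m$ for all $m$ is an $\alpha$-suffix language; so the FKM algorithm generates a universal cycle for the set of all rotations of $M_\alpha$. The sets $S$ with lexicographically maximal necklace $\alpha$ for which it does so are exactly those whose necklace set is a nonempty subset of $M_\alpha$ closed under $\beta\mapsto b_1\cdots b_{m-1}a_m\cdots a_n$ $(1\le m\le n)$. For fixed $\alpha$ this family is closed under union and intersection.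

The plan is: (c), (d), (e) are equivalent by direct inspection of the order; (e)$\Rightarrow$(a) by locating each word; (a)$\Rightarrow$(b) by counting; and (b)$\Rightarrow$(e) by the cyclic chain of inequalities from length two, once the periodic necklaces are under control.

## 3. Roots, Lyndon words, and three lemmas on necklaces

**Order.** Write $u\prec v$ (or $v\succ u$) if $u,v$ differ at a position lying within both, and at the first such position $u$ has the smaller letter. Then $ux\prec vy$ for all $x,y$. In lexicographic order, $u<v$ means $u\prec v$ or $u$ is a proper prefix of $v$. Three simple remarks are used throughout, for words of equal length. If $u_m\le v_m$ for all $m$, then $u\le v$. If $x\le y\le z$ and $x,z$ share a prefix $w$, then $y$ has prefix $w$ (the *sandwich rule*). If $c$ is a necklace, every factor of $c$ is $\ge$ the prefix of $c$ of the same length, because the rotation that starts with that factor is $\ge c$.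

**Lyndon words.** A word is *primitive* if it is not a power $u^s$ with $s\ge2$; a *Lyndon word* is a primitive necklace. For instance, $1213$ is Lyndon and $1212$ is not. A necklace of length $n$ is called *periodic* if its root is shorter than $n$, and *aperiodic* otherwise. We use the following textbook facts.

- (F1) The root $p$ of a necklace $p^t$ is Lyndon. It is primitive, being shortest; and if a rotation $p'$ of $p$ were $<p$, then $p'^t<p^t$ would be a smaller rotation.
- (F2) The rotations of $p^t$ are the words $p'^t$ with $p'$ a rotation of $p$. As $p$ is primitive, there are exactly $|p|$ of them; starting positions $s,s'$ give the same rotation if and only if $s\equiv s' \pmod{|p|}$; and the only rotation with prefix $p$ is $p^t$ itself.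
- (F3) A Lyndon word $\lambda$ is smaller than each of its nonempty proper suffixes $\sigma$. Since $\sigma$ is shorter, this means $\lambda\prec\sigma$, and $\sigma$ is not a prefix of $\lambda$.
- (F4) If $\lambda<\mu$ are Lyndon, then $\lambda\mu$ is Lyndon. (For F3 and F4 see Lothaire, *Combinatorics on Words*, Prop. 5.1.2, 5.1.3.)
- (F5) (Fine–Wilf) A word with periods $g,g'$ and length at least $g+g'-\gcd(g,g')$ has period $\gcd(g,g')$.

**(N)** *If $e$ is a necklace and $g$ arises from $e$ by increasing one letter, the necklace $N$ of $g$ satisfies $e<N\le g$.* Indeed each rotation of $g$ arises by increasing one letter of the corresponding rotation of $e$, so it exceeds that rotation, which is $\ge e$. And $N\le g$ because $N$ is the least rotation of $g$.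

The first lemma compares a Lyndon word with the periodic word built from one of its prefixes. With $\lambda=11213$ and $p=112$, we have $p^\infty=11211\cdots$, and the first difference $3>1$ is at position $5$.

**Lemma 1.** If $\lambda$ is Lyndon and $p$ a nonempty proper prefix of $\lambda$, then $\lambda$ differs from $p^\infty$ within its length, and at the first difference $\lambda$ has the larger letter.

*Proof.* If $\lambda$ were a prefix of $p^\infty$, deleting its first $|p|$ letters would leave a nonempty proper suffix that is again a prefix of $p^\infty$, hence a prefix of $\lambda$, against (F3). Let $l$ be the first difference; then $l>|p|$. For $|p|+x<l$ we have $\lambda_{|p|+x}=(p^\infty)_{|p|+x}=(p^\infty)_x=\lambda_x$. So the suffix of $\lambda$ starting at $|p|+1$ agrees with $\lambda$ in its first $l-|p|-1$ letters. Its next letter is $\lambda_l$, which differs from $\lambda_{l-|p|}=(p^\infty)_{l-|p|}=(p^\infty)_l$. The suffix is $\succ\lambda$ by (F3), so $\lambda_l>(p^\infty)_l$. ∎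

The second lemma says that the root of a necklace shows at least the place where it first differs from a smaller necklace.

**Lemma 2.** Let $d<c$ be necklaces of length $n$ with first difference at position $i$. Then the root of $c$ has length $\ge i$, and the root of $d$ is smaller than the root of $c$.

*Proof.* Let $p,\varrho$ be the roots of $d,c$, and suppose $|\varrho|<i$. Then $\varrho$ is a prefix of $d$. If $|\varrho|<|p|$, then $\varrho$ is a proper prefix of $p$, and Lemma 1 says that $p$ has a larger letter than $\varrho^\infty$ at their first difference; as $d$ begins with $p$ and $c$ is a prefix of $\varrho^\infty$, we get $c\prec d$, a contradiction. If $|\varrho|>|p|$, then $\varrho$ is a prefix of $d$, hence of $p^\infty$, with $p$ a proper prefix of $\varrho$, against Lemma 1. If $|\varrho|=|p|$, then $\varrho=p$ and $c=d$, a contradiction. So $|\varrho|\ge i$. If $|p|\ge i$, then $p\prec\varrho$. If $|p|<i$, then $p$ is a prefix of $c$ shorter than $\varrho$, so it is a proper prefix of $\varrho$. Either way $p<\varrho$. ∎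

**Lemma 3.** Let $d=p^t$ be a necklace with root $p$, $|p|=q$, $n=tq$.

1. A necklace $c$ of length $n$ with prefix $p$ satisfies $c\ge d$. Hence a necklace $f<d$ of length $n$ has $f_1\cdots f_q<p$.
2. If $t\ge2$ and $c\ne d$ is a necklace of length $n$ with prefix $p^{t-1}$, then $c>d$ and $c$ is aperiodic.
3. If $d<\alpha$ and $\alpha$ is a necklace of length $n$, then $\alpha$ does not end with $p$. Hence if $d$ and $\alpha$ agree in the last $\ell$ positions, then $\ell<q$.

*Proof.* (1) Cut $c$ into blocks of length $q$. Each is $\ge$ the first block $p$, so the first block different from $p$, if any, is $>p$, and $c\ge p^t$. If $f<d$, then $f_1\cdots f_q\le p$, and equality would give $f\ge d$.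

(2) By (1), $c>d$. The first difference is at a position $>n-q$, so by Lemma 2 the root of $c$ has length $>n-q\ge n/2$. It divides $n$, so it is $n$.

(3) Write $\alpha=x_1\cdots x_t$ in blocks of length $q$ and suppose $x_t=p$. The rotation $x_tx_1\cdots x_{t-1}$ is $\ge\alpha$, so $x_1\le p$; and $\alpha>p^t$ gives $x_1\ge p$. So $x_1=p$. Now $p\,x_1\cdots x_{t-1}\ge p\,x_2\cdots x_t$, that is,
$$x_1\cdots x_{t-1}\ \ge\ x_2\cdots x_t. \tag{1}$$
Suppose $x_1=\dots=x_l=p$ with $l<t$. The first $l-1$ blocks on the two sides of (1) are all $p$, so comparing the $l$-th blocks gives $p=x_l\ge x_{l+1}$, while $x_{l+1}\ge x_1=p$. So $x_{l+1}=p$. By induction $\alpha=p^t=d$, a contradiction. Finally, $d$ ends with $p$, so agreement in the last $\ell\ge q$ positions would make $\alpha$ end with $p$. ∎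

## 4. The order-theoretic conditions (c), (d), (e), and the count

**(c)$\Rightarrow$(e).** Let $w$ be a prefix of length $l$ of an element of $A$. If $l=n$, then $w$ is the only element with prefix $w$. If $l<n$, condition (c) with $m=l+1$ gives $wa_{l+1}\cdots a_n\in A$, and every element of $A$ with prefix $w$ is letter by letter $\le$ this word.

**(e)$\Rightarrow$(c).** Let $\beta\in A$ and $w=b_1\cdots b_{m-1}$. By (e), $wa_m\cdots a_n\in A$, and it is $\ge\beta$; so $a_m\ge b_m$.

**(e)$\Rightarrow$(d).** Let $i$ be the first difference of $\beta_j$ and $\beta_{j+1}$. Every element after $\beta_j$ is $\ge\beta_{j+1}$, so its prefix of length $i$ is larger than that of $\beta_j$. Hence $\beta_j$ is the largest element with its prefix of length $i$, and (e) applies.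

**(d)$\Rightarrow$(e).** Let $e$ be the largest element with prefix $w$, $|w|=l$. If $e=\alpha$, there is nothing to prove. Otherwise the next element lacks the prefix $w$, so it first differs from $e$ at some $i\le l$. By (d), $e$ agrees with $\alpha$ in all positions $>i$, in particular $>l$; so $e=wa_{l+1}\cdots a_n$.

**Count.** By (F2) the class of $\beta_j$ has $|\lambda_j|$ elements, so
$$|U|=\sum_j|\lambda_j|=|S|. \tag{2}$$
There are $|S|$ windows, counted with multiplicity. So (a) holds if and only if every element of $S$ occurs as a window, and then the windows are exactly the elements of $S$. In particular **(a)$\Rightarrow$(b)**.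

**The case $r=1$.** Here $S$ is one rotation class, and (a), (b) hold as in Section 1. Also $A=\{\alpha\}$ satisfies (c), (d), (e). **From now on $r\ge2$**, and the indices of $\beta_j,\lambda_j$ are read modulo $r$.

**Boundaries.** *Boundary $j$* is a place in $W$ where a copy of $\lambda_j$ begins (as a factor of a copy of $U$); for $\gamma=\beta_j$ we also call it the boundary of $\gamma$, or say "at $\gamma$". Its *right text* begins $\lambda_j\lambda_{j+1}\cdots$; its *left text* ends $\cdots\lambda_{j-2}\lambda_{j-1}$. If the left text ends with $u$, the right text begins with $v$, and $|u|+|v|=n$, then $uv$ is a window. What remains is (e)$\Rightarrow$(a) and (b)$\Rightarrow$(e).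

## 5. From prefix maxima to a universal cycle: (e)$\Rightarrow$(a)

Take $T(3,3)$, with $\alpha=333$. The rotation $211$ of $112$ occurs where $112$ meets its successor $113$, which still begins with $11$. The rotation $312$ of $123$ cannot be found after $123$, because the next necklace is $132$; but it occurs where $113$ meets $122$, the first necklace beginning with $12$. The necklace before such a first necklace is the last one with its own prefix, so by (e) it ends as $\alpha$ does. These are the two cases of the proof. Assume (e), hence also (d).

**Step 1. The text to the right of a boundary shows the whole necklace.** We prove: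

(A) *If $\beta\in A$, $\beta\ne\alpha$, then the right text at the boundary of $\beta$ begins with $\beta$; if moreover $\beta$ is periodic, the next element of $A$ is aperiodic.*

If $\beta$ is aperiodic, it is its own root. Let $\beta=p^t$ with root $p$, $t\ge2$, $q=|p|$. By (e), the largest element with prefix $p^{t-1}$ is $p^{t-1}a_{n-q+1}\cdots a_n$. By Lemma 3(3), $\alpha$ does not end with $p$, so this element is not $\beta$ and therefore is larger. By the sandwich rule the next element after $\beta$ has prefix $p^{t-1}$. It is aperiodic by Lemma 3(2), so it is written in full, and the right text begins $p\cdot p^{t-1}=\beta$.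

**Step 2. The text to the left of boundary 1 shows $\alpha$.** We prove:

(B) *The left text at boundary $1$ ends with $\alpha$. If $\alpha=P^T$ is periodic with root $P$, $T\ge2$, then $\beta_{r-1}$ agrees with $\alpha$ after their first difference $i$, and $i\le|P|$.*

The first claim is clear if $\alpha$ is aperiodic. Let $\alpha=P^T$ and $d=\beta_{r-1}$. By Lemma 3(1), $d_1\cdots d_{|P|}<P$, so $i\le|P|$. By (d), $d$ agrees with $\alpha$ after $i$; so $d$ ends with $P^{T-1}$. By (A), $d$ is aperiodic, since otherwise its successor $\alpha$ would be aperiodic. So the left text at boundary $1$ ends with $\lambda_{r-1}\lambda_r=dP$, hence with $P^T=\alpha$.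

**Step 3. Choose how to name the rotations.** Let $\beta\in A$ have root length $q$. The rotation starting at $m$ is $b_m\cdots b_nb_1\cdots b_{m-1}$, where $m=n+1$ means $\beta$ itself. By (F2), any $q$ consecutive values of $m$ give each rotation once. We let $m$ run over $\{n-q+2,\dots,n+1\}$ if $\beta\ne\alpha$, and over $\{1,\dots,q\}$ if $\beta=\alpha$. If $\beta\ne\alpha$ and $m=n+1$, the rotation $\beta$ occurs by (A). Otherwise $m\le n$. Put $w=b_1\cdots b_{m-1}$.

**Step 4. Rotations with $b_m\cdots b_n\ne a_m\cdots a_n$ occur just after $\beta$.** Here $\beta\ne\alpha$, so $m\ge n-q+2$ and $n-m+1<q$; hence the root of $\beta$, which is a suffix of $\beta$, ends with $b_m\cdots b_n$. By (e), $wa_m\cdots a_n$ is the largest element of $A$ with prefix $w$, and it is not $\beta$, so it is $>\beta$. By the sandwich rule the next element $\gamma$ after $\beta$ has prefix $w$. We claim that the right text at $\gamma$ begins with $w$. If $\gamma\ne\alpha$, use (A); if $\gamma=\alpha$ is aperiodic, it is clear. If $\gamma=\alpha=P^T$ is periodic, then $\beta=\beta_{r-1}$, and by (B) it agrees with $\alpha$ after some position $i\le|P|$. Since $\beta$ and $\alpha$ differ somewhere in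 positions $m,\dots,n$, we get $m\le i$. So $|w|<|P|$, and $w$, a prefix of $\alpha$, is a prefix of $P$. Thus $b_m\cdots b_n\,w$ occurs across the boundary of $\gamma$.

**Step 5. Rotations with $b_m\cdots b_n=a_m\cdots a_n$ occur where the prefix $w$ first appears.** Let $\gamma$ be the smallest element of $A$ with prefix $w$, so $\gamma\le\beta$.

The right text at $\gamma$ begins with $w$: if $\gamma\ne\alpha$, use (A). If $\gamma=\alpha$, then $\beta=\alpha$, so $m\le q$, $|w|<q$, and $w$ is a prefix of the root of $\alpha$.

The left text at $\gamma$ ends with $a_m\cdots a_n$: if $\gamma=\beta_1$, use (B). Otherwise let $\delta$ be the predecessor of $\gamma$. It does not have prefix $w$, so it is the largest element with its own prefix $v$ of length $m-1$. By (e), $\delta=va_m\cdots a_n$. As $\delta<\alpha$ agrees with $\alpha$ in the last $n-m+1$ positions, Lemma 3(3) says that the root of $\delta$ is longer than $n-m+1$; so it ends with $a_m\cdots a_n$.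

Hence $a_m\cdots a_n\,w=b_m\cdots b_n\,w$ occurs. Every element of $S$ occurs in $W$, and (a) follows from the count (2). ∎

## 6. The seams between prefix groups, and how a periodic necklace hides its prefix

Now assume only (b): every window lies in $S$. The sensible plan is to copy length two. Fix $m$, and group $A$ by prefixes $w_1<\dots<w_K$ of length $m-1$. Work downward in $m$, so that we may suppose the largest element with prefix $w_k$ is already known to be
$$e_k=w_k\,y_k\,\tau,\qquad \tau=a_{m+1}\cdots a_n, \tag{3}$$
for a letter $y_k$. At the seam between group $k$ and group $k+1$ we would like to read the window $y_k\tau\,w_{k+1}$. By (b) its rotation $w_{k+1}y_k\tau$ would lie in $S$. If $y_k>y_{k+1}$, this word arises from $e_{k+1}$ by increasing one letter, and (N) would produce an element of $A$ with prefix $w_{k+1}$ larger than $e_{k+1}$. So $y_k\le y_{k+1}$ around the cycle, and all $y_k$ are equal.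

The only thing to check is that the seam really reads $y_k\tau\,w_{k+1}$. On the left this will usually follow from Lemma 3(3). On the right it can go wrong. Group $k+1$ begins with its smallest element $c$, and if $c=p^t$ is periodic, the string contains only $p$ there, followed by whatever root comes next. If $m-1>|p|$, nothing said so far forces the text to continue with $w_{k+1}$. For $n=4$ and $A=\{1212,2222\}$ we have $U=12\,2$. With $m=4$ the prefixes are $121,222$, and at the boundary of $1212$ the seam should read $2\cdot121$, but the windows are only $1221,2212,2122$. The same happens on the left at boundary $1$ when $\alpha$ is periodic. In length two this could not occur, since $|w_{k+1}|\le1$.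

In this example (b) fails: the necklace of $1221$ is $1122\notin A$. The way past this point is to show that (b) itself forces a periodic necklace $p^t\ne\alpha$ in the list to be followed by an aperiodic one with prefix $p^{t-1}$, so that the text reads $p\cdot p^{t-1}$ after all. This information passes from one boundary to the next, in increasing order of $j$ and once around the cycle. Three things are needed: a place to start (Lemma 4), the passage from one boundary to the next (Lemma 5), and the trip around (Lemma 6).

## 7. Periodic necklaces in a string all of whose windows lie in $S$

Throughout this section assume (b) and $r\ge2$.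

**Lemma 4.** Some $\beta_j$ is aperiodic. (Hence $|S|\ge n$.)

*Proof.* Suppose all are periodic.

**Step 1. $W$ has period $n$.** Fix a position $x$. The windows at $x$ and at $x+1$ lie in $S$, so they are rotations of elements of $A$; let $g,g'$ be the root lengths of these two elements. Both are proper divisors of $n$, and the windows have periods $g,g'$. Let $h=\gcd(g,g')$. The common factor $W_{x+1}\cdots W_{x+n-1}$, of length $n-1$, has periods $g$ and $g'$, and we claim it has period $h$. If $g=g'$ this is trivial. Otherwise one of them is at most $n/2$ and the other at most $n/3$, so $g+g'-h\le\frac n2+\frac n3-1\le n-1$, and (F5) applies. Now $W_x=W_{x+g}$ from the first window, and $W_{x+n}=W_{x+n-g'}$ from the second. The indices $x+g$ and $x+n-g'$ lie in $[x+1,x+n-1]$, and their difference $n-g-g'$ is a multiple of $h$, since $h$ divides $g$, $g'$, and $n$. So $W_x=W_{x+n}$. As $x$ was arbitrary, $W$ has period $n$.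

**Step 2. $W$ has a period that is too short.** Take any window; it is a rotation of some $\beta_j$, so it has period $|\lambda_j|$, which divides $n$. As $W$ is the repetition of this window, $W$ has period $|\lambda_j|$. It also has period $|U|$, hence period $\gcd(|\lambda_j|,|U|)$.

**Step 3. $U$ is Lyndon.** By Lemma 2, $\lambda_1<\dots<\lambda_r$. We show by induction that $L_s=\lambda_1\cdots\lambda_s$ is Lyndon. For $s=1$ this is (F1). If $L_s$ is Lyndon, then $L_s<\lambda_{s+1}$: for $s=1$ this is $\lambda_1<\lambda_2$, and for $s\ge2$, (F3) gives $L_s<\lambda_s<\lambda_{s+1}$. By (F4), $L_{s+1}$ is Lyndon. So $U=L_r$ is Lyndon, hence primitive.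

Since $U$ is primitive, the period $\gcd(|\lambda_j|,|U|)$ of $W$, which divides $|U|$, must be $|U|$. So $|U|\le|\lambda_j|$, contradicting $r\ge2$. The addition follows, since the class of an aperiodic $\beta_j$ has $n$ elements. ∎

Consequently, for a universal cycle, $|U|<n$ can happen only when $S$ is the rotation class of a single periodic word.

**Lemma 5.**

(i) Let $j<r$, $d=\beta_j=p^t$ with root $p$, $t\ge2$, $q=|p|$. Let $f=\beta_{j-1}$ (so $f=\alpha$ if $j=1$), and suppose the left text at boundary $j$ ends with $f$. Then $\beta_{j+1}$ has prefix $p^{t-1}$ and is aperiodic.

(ii) Let $\alpha=p^t$ with root $p$, $t\ge2$, $q=|p|$, and suppose $f=\beta_{r-1}$ is aperiodic. Then $f=\zeta p^{t-1}$ for some $\zeta$ with $|\zeta|=q$, and the left text at boundary $1$ ends with $\alpha$.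

*Proof.* Write $f=F_1\cdots F_t$ in blocks of length $q$.

**Step 1. Overwriting initial blocks of $f$ by $p$ keeps every rotation above $f$.** We claim:

(O) *If $f<p^t$ and $1\le b\le t$, every rotation of $g=p^bF_{b+1}\cdots F_t$ is $>f$.*

By Lemma 3(1), $F_1<p$. A rotation starting at a position $s>bq$ begins with $f_s\cdots f_n\,p$, so it is larger than the rotation $f_s\cdots f_nF_1\cdots$ of $f$, which is $\ge f$. A rotation starting at the first letter of one of the $b$ blocks $p$ begins with $p>F_1$. One starting at the $u$-th letter, $u>1$, of such a block begins with $p_u\cdots p_q$, and $p_u\cdots p_q\succ p_1\cdots p_{q-u+1}\ge f_1\cdots f_{q-u+1}$, by (F3) for the Lyndon word $p$ and because $p>F_1$.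

**Step 2. Set up (i): if $\beta_{j+1}$ leaves $p^t$ early, read a mixed window.** Let $c=\beta_{j+1}$ and let $i$ be the first difference of $d$ and $c$. We show $i>n-q$. Suppose $i\le n-q$, and choose $b$ with $(b-1)q<i\le bq$, so $1\le b\le t-1$. By Lemma 2 the root of $c$ has length $\ge i$, so the right text at boundary $j+1$ begins with $c_1\cdots c_i$; and $c$ has prefix $p^{b-1}$, since it agrees with $d$ in its first $i-1\ge(b-1)q$ letters. The left text at boundary $j$ ends with $f$, and between boundaries $j$ and $j+1$ stands $\lambda_j=p$. So
$$F_{b+1}\cdots F_t\;p\;p^{b-1} \tag{4}$$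
is a window; its length is $(t-b)q+bq=n$. By (b) it lies in $S$. Let $N\in A$ be its necklace. Since (4) is a rotation of $g=p^bF_{b+1}\cdots F_t$, we have $N\le g$. Moreover $N\ge d$: this is trivial if $j=1$, as then $d$ is the minimum of $A$. If $j>1$, then $f<d$, and (O) gives $N>f=\beta_{j-1}$, so $N\ge\beta_j=d$.

**Step 3. Exclude $N>d$.** If $N>d$, then $N\ge c$, so $d<c\le g$. As $d$ and $g$ share the prefix $p^b$, so does $c$, contradicting $i\le bq$.

**Step 4. Exclude $N=d$.** If $N=d$, then $g$ is a rotation of $p^t$ with prefix $p$, so $g=p^t$ by (F2), and $F_{b+1}\cdots F_t=p^{t-b}$. Thus $W$ contains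
$$p^{t-b}\,p\,c_1\cdots c_i=p^{t-b+1}d_1\cdots d_{i-1}c_i .$$
The part before $c_i$ is a prefix of $p^\infty$ of length $(t-b+1)q+i-1\ge(t-b+1)q+(b-1)q=n$, and the next letter of $p^\infty$ would be $d_i$. So the window ending at $c_i$ is a rotation of $p^t$ with its last letter $d_i$ replaced by $c_i>d_i$. Rotate this window so that the underlying periodic word becomes $p^t$ and, rotating further by multiples of $q$, so that the changed letter lies in the last block. Hence $S$ contains a word $d'$ obtained from $p^t$ by increasing one letter of the last block. By (N) its necklace $N'\in A$ satisfies $d<N'\le d'$. So $d<c\le N'\le d'$, and $d,d'$ share the prefix $p^{t-1}$; therefore $c$ has prefix $p^{t-1}$, contradicting $i\le n-q$.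

So $i>n-q$, which means that $c$ has prefix $p^{t-1}$; and $c$ is aperiodic by Lemma 3(2). This proves (i).

**Step 5. Prove (ii) with the window just before the last root.** Since $f$ is aperiodic, it is its own root. So the left text at boundary $r$ ends with $f$, and the right text begins with $\lambda_r=p$. Hence $F_2\cdots F_t\,p$ is a window. It is a rotation of $pF_2\cdots F_t$. Since $f<\alpha=p^t$, (O) with $b=1$ shows that its necklace $N\in A$ is $>f=\beta_{r-1}$, so $N=\alpha$. Then $pF_2\cdots F_t$ is a rotation of $p^t$ with prefix $p$, so $F_2\cdots F_t=p^{t-1}$ by (F2). Thus $f=\zeta p^{t-1}$ with $\zeta=F_1$, and the left text at boundary $1$ ends with $\lambda_{r-1}\lambda_r=fp=\zeta p^t$, hence with $\alpha$. ∎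

**Lemma 6.**

(I) For every $j<r$ the right text at boundary $j$ begins with $\beta_j$.

(II) The left text at boundary $1$ ends with $\alpha$. If $\alpha=p^t$ is periodic with root $p$, then $\beta_{r-1}$ ends with $p^{t-1}$.

*Proof.* Call $j<r$ *good* if $\beta_j$ is aperiodic, or if $\beta_j=p^t$ is periodic with root $p$ and $\beta_{j+1}$ is aperiodic with prefix $p^{t-1}$. If $j$ is good, the right text at boundary $j$ begins with $\beta_j$: in the second case it begins $p\cdot p^{t-1}$.

**Step 1. Goodness moves forward.** Let $2\le j<r$ and let $j-1$ be good; then $j$ is good. This is clear if $\beta_j$ is aperiodic. If $\beta_j$ is periodic, then $\beta_{j-1}$ must be aperiodic, since a periodic good $\beta_{j-1}$ has an aperiodic successor. So the left text at boundary $j$ ends with $\beta_{j-1}$, and Lemma 5(i) shows that $j$ is good.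

**Step 2. Reach the end of the list, giving (II).** If $\alpha$ is aperiodic, (II) is clear. If $\alpha$ is periodic, Lemma 4 gives some $j_0<r$ with $\beta_{j_0}$ aperiodic. So $j_0$ is good, and by Step 1 all of $j_0,\dots,r-1$ are good. As $r-1$ is good and its successor $\alpha$ is periodic, $\beta_{r-1}$ is aperiodic. Lemma 5(ii) gives (II).

**Step 3. Pass boundary 1 and cover the rest, giving (I).** If $\beta_1$ is aperiodic, the index $1$ is good. If $\beta_1$ is periodic, then by (II) the left text at boundary $1$ ends with $\alpha$, and Lemma 5(i) with $j=1$, $f=\alpha$ shows that $1$ is good. By Step 1 all $j<r$ are good. ∎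

## 8. The cyclic chain of inequalities: (b)$\Rightarrow$(e)

Assume (b) and $r\ge2$. We prove (e) by downward induction on $l=|w|$.

**Step 1. Set up the induction.** For $l=n$ the statement is trivial, since $w$ is the only element with prefix $w$. Let $1\le m\le n$, assume (e) for $l=m$, and prove it for $l=m-1$. Let $w_1<\dots<w_K$ be the distinct prefixes of length $m-1$ of elements of $A$, and $e_k$ the largest element with prefix $w_k$. Then $e_k$ is also the largest element with its own prefix of length $m$, so by induction $e_k=w_ky_k\tau$ as in (3). Also $e_K=\alpha$, so $y_K=a_m$. If $K=1$, we are done. Let $K\ge2$ and read $k$ modulo $K$.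

**Claim.** $y_k\le y_{k+1}$ for all $k$, cyclically.

Given the claim, all $y_k$ equal $y_K=a_m$, so $e_k=w_ka_m\cdots a_n$ for all $k$, which is (e) for $l=m-1$. To prove it, let $c$ be the smallest element of $A$ with prefix $w_{k+1}$; it is the cyclic successor of $e_k$ in the list.

**Step 2. Settle the one seam that is not readable.** Suppose $c=\alpha=p^t$ is periodic with root $p$ and $m-1>|p|$. As $\alpha$ has prefix $w_K$, we have $k+1=K$ and $e_k=\beta_{r-1}$. By Lemma 6(II), $e_k$ ends with $p^{t-1}$, as $\alpha$ does; so they agree in all positions $>|p|$, in particular in position $m$. Hence $y_k=a_m=y_{k+1}$.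

**Step 3. Read all other seams.** In all other cases the window $y_k\tau\,w_{k+1}$, of length $1+(n-m)+(m-1)=n$, occurs across the boundary of $c$.

*Right.* The right text begins with $w_{k+1}$: if $c\ne\alpha$, by Lemma 6(I); if $c=\alpha$ is aperiodic, this is clear; if $c=\alpha$ is periodic with root $p$, then $m-1\le|p|$, and $w_{k+1}$ is a prefix of $p$.

*Left.* The left text ends with $y_k\tau$. If $k=K$, then $c=\beta_1$ and $y_K\tau=a_m\cdots a_n$; use Lemma 6(II). If $k<K$, then $e_k<\alpha$ agrees with $\alpha$ in the last $n-m$ positions, so by Lemma 3(3) its root has length at least $n-m+1=|y_k\tau|$; being a suffix of $e_k$, the root ends with $y_k\tau$.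

**Step 4. Compare.** By (b), and since $S$ is closed under rotations, $g:=w_{k+1}y_k\tau\in S$. Suppose $y_k>y_{k+1}$. Then $g$ arises from the necklace $e_{k+1}=w_{k+1}y_{k+1}\tau$ by increasing one letter, so by (N) its necklace $N\in A$ satisfies $e_{k+1}<N\le g$. Both bounds have prefix $w_{k+1}$, so $N$ has it too, contradicting the maximality of $e_{k+1}$. This proves the claim, and with it (e).

Altogether (a)$\Rightarrow$(b)$\Rightarrow$(e)$\Rightarrow$(a) and (c)$\Leftrightarrow$(e)$\Leftrightarrow$(d), so Theorem 1 is proved. In particular, the FKM algorithm generates a universal cycle for $S$ if and only if the set of necklaces in $S$ is an $\alpha$-suffix language. ∎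

## 9. All necklaces lying letter by letter below $\alpha$: proof of Theorem 2

For $\beta\in M_\alpha$ and $1\le m\le n+1$ put $\beta^{(m)}=b_1\cdots b_{m-1}a_m\cdots a_n$. These words are letter by letter $\le\alpha$. To see that $M_\alpha$ is an $\alpha$-suffix language, it remains to see that they are necklaces.

**Step 1. Change one letter at a time.** We use downward induction on $m$; the word $\beta^{(n+1)}=\beta$ is a necklace. Let $m\le n$, let $e=\beta^{(m+1)}$ be a necklace, and let $g=\beta^{(m)}$. The two can differ only at position $m$. If $a_m=b_m$, then $g=e$. Let $a_m>b_m$, and consider the rotation of $g$ starting at a position $s\ge2$; we must show that it is $\ge g$.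

**Step 2. Rotations that start at or before the changed letter.** Let $2\le s\le m$. As $e$ is a necklace beginning with $b_1\cdots b_m$, we have $b_s\cdots b_m\ge b_1\cdots b_{m-s+1}$. Raising the last letter on the left from $b_m$ to $a_m$ makes the inequality strict: $b_s\cdots b_{m-1}a_m\succ b_1\cdots b_{m-s+1}$. Since $m-s+1\le m-1$, the right side is $g_1\cdots g_{m-s+1}$. So the rotation is $>g$.

**Step 3. Rotations that start after the changed letter.** Let $s>m$, suppose the rotation is $<g$, and let $l=n-s+1$. The rotation begins with $g_s\cdots g_n=a_s\cdots a_n$, so
$$a_s\cdots a_n\ \le\ g_1\cdots g_l\ \le\ a_1\cdots a_l\ \le\ a_s\cdots a_n . \tag{5}$$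
The middle inequality holds letter by letter, and the last holds because $\alpha$ is a necklace. So all words in (5) are equal.

Next we see that $\alpha$ is fixed under rotation by $l$. The rotation of $\alpha$ starting at $s$ is $\ge\alpha$, and both begin with the same $l$ letters, so $a_1\cdots a_{n-l}\ge a_{l+1}\cdots a_n$. The rotation starting at $l+1$ is $\ge\alpha$, so $a_{l+1}\cdots a_n\ge a_1\cdots a_{n-l}$. Hence these are equal, and with $a_1\cdots a_l=a_s\cdots a_n=a_{n-l+1}\cdots a_n$ we get $a_{l+1}\cdots a_na_1\cdots a_l=\alpha$.

Let $p$ be the root of $\alpha$. By (F2), $|p|$ divides $l$. By (5), $g$ has prefix $a_1\cdots a_l$, in particular prefix $p$. If $m-1\ge|p|$, then $\beta$, which has the same first $m-1$ letters as $g$, has prefix $p$. So $\beta\ge\alpha$ by Lemma 3(1), while $\beta\le\alpha$ letter by letter; thus $\beta=\alpha$ and $g=\alpha$. If $m-1<|p|\le l$, then $b_1\cdots b_{m-1}=g_1\cdots g_{m-1}=a_1\cdots a_{m-1}$, and again $g=\alpha$. But no rotation of $\alpha$ is smaller than $\alpha$, a contradiction. So $g$ is a necklace.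

**Step 4. Deduce the classification.** By Steps 1–3, $M_\alpha$ is an $\alpha$-suffix language; its lexicographically largest element is $\alpha$. By Theorem 1, the FKM algorithm generates a universal cycle for the set of all rotations of $M_\alpha$. Every $\alpha$-suffix language consisting of necklaces is, by definition, a subset of $M_\alpha$ closed under $\beta\mapsto\beta^{(m)}$, $1\le m\le n$. Conversely, a nonempty subset of $M_\alpha$ closed under these maps is an $\alpha$-suffix language. It contains $\alpha$ (take $m=1$), and $\alpha$ is its maximum. So Theorem 1 gives the stated classification. Unions and intersections of such subsets are again closed under the maps, and they are nonempty because all of them contain $\alpha$. ∎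

**Example.** Let $\alpha=1313$. A word $1b1d$ is a necklace if and only if $b\le d$, so $M_\alpha=\{1111,1112,1113,1212,1213,1313\}$, and the FKM string
$$1\ 1112\ 1113\ 12\ 1213\ 13$$
is a universal cycle of length $17$. Besides $1313$, the maps $\beta\mapsto\beta^{(m)}$ send $1111$ and $1112$ to $1113$, send $1212$ to $1213$, and fix $1113$ and $1213$. So a necklace set in the classification contains $1313$; it contains $1113$ as soon as it contains $1111$ or $1112$; and it contains $1213$ as soon as it contains $1212$. There are $1+4=5$ choices within $\{1111,1112,1113\}$ and $1+2=3$ within $\{1212,1213\}$, hence exactly $15$ sets $S$ with maximal necklace $1313$ for which the FKM algorithm generates a universal cycle.
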